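\title{A Cayley graph with a rotarily transitive action}

\begin{abstract}
A vertex-transitive action on a graph is rotarily transitive if every group element fixes a vertex. We construct an infinite, connected, locally finite graph that carries both a free transitive action, so that it is a Cayley graph, and a rotarily transitive action. The graph is a strong product of two coset graphs of Ivanov's groups of prime exponent, for two different primes, with a finite complete graph. We also show that an infinite, connected, locally finite graph with a rotarily transitive action has one end and does not have polynomial growth, and that if such a graph also has a free transitive action, then the vertex stabilizers of its automorphism group are uncountable. A congruence explains why the construction uses two primes.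
\end{abstract}

\section{Introduction}

Throughout, a graph is simple and undirected, and an action of a group on a graph is an action by graph automorphisms. A graph is \emph{nice} if it is non-empty, connected and locally finite (every vertex has finitely many neighbors). An action of a group $G$ on a graph is \emph{transitive} if it is transitive on the vertices, \emph{free} if no non-identity element fixes a vertex, and \emph{rotarily transitive} if it is transitive and every element of $G$ fixes at least one vertex. A graph is rotarily transitive if it admits such an action.

Both conditions are conditions on a vertex stabilizer. A transitive action identifies the vertex set with a coset space $G/H$, where $H$ is the stabilizer of a vertex, and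
\begin{equation}\label{eq:fix}
k\in G \text{ fixes } gH \iff g^{-1}kg\in H .
\end{equation}
Thus the action is free if and only if $H=1$, and it is rotarily transitive if and only if every element of $G$ is \emph{conjugate into} $H$, that is, conjugate to an element of $H$. These are opposite extremes: in the first case no non-identity element has a fixed vertex, in the second case all of them do. The nice graphs with a free transitive action are exactly the Cayley graphs: one fixes a vertex $v$, identifies $g\in G$ with $gv$, and takes as generators the finitely many $s\in G$ with $sv$ adjacent to $v$.

A finite rotarily transitive graph has exactly one vertex. This known fact follows from a counting lemma that we shall use again in Section~\ref{sec:congruence}.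

\begin{lemma}\label{lem:average}
Let $M$ be a finite group acting transitively on a non-empty finite set $F$, and let $\sigma$ be any permutation of $F$. Then the maps $f\mapsto\sigma\mu f$, for $\mu\in M$, have on average exactly one fixed point.
\end{lemma}

\begin{proof}
Count the pairs $(\mu,f)\in M\times F$ with $\sigma\mu f=f$, that is, $\mu f=\sigma^{-1}f$. For each $f$, transitivity shows that the admissible $\mu$ form a coset of the stabilizer $M_f$, which has $|M|/|F|$ elements. So there are $|M|$ pairs.
\end{proof}

Apply this with $\sigma=1$ to the image $M$ of a rotarily transitive group in the symmetric group of a finite vertex set $F$. Every element fixes at least one point and the average is one, so every element fixes exactly one point; for the identity this says $|F|=1$. In contrast, it is known that nice infinite rotarily transitive graphs exist (examples appear in Section~\ref{sec:matching}). The following question comes from Martineau's paper \cite{Martineau}.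

\begin{quote}
\emph{Is there a nice infinite graph that admits a free transitive action and also admits a rotarily transitive action?}
\end{quote}

Each adjective is needed to make the question interesting. The one-vertex graph has both kinds of action. On the set $\mathbb Z$, the translations act freely and transitively, and the permutations that move only finitely many points act transitively with a fixed point for every element; both groups preserve the complete graph on $\mathbb Z$, which is connected but not locally finite, and the edgeless graph, which is locally finite but not connected.

For nice infinite graphs the first evidence points to a negative answer. Take the line, with vertex set $\mathbb Z$ and automorphisms $n\mapsto\pm n+c$. The automorphisms that fix a vertex are the identity and the reflections $n\mapsto 2c-n$, and the product of two distinct reflections is a non-trivial translation; so a group of automorphisms in which every element fixes a vertex has at most two elements. More generally, Theorem~\ref{thm:forced} below shows that a nice infinite rotarily transitive graph has one end and does not have polynomial growth, which excludes trees and lattices, and that no infinite Cayley graph whose automorphism group has finite or even countable vertex stabilizers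 is rotarily transitive. The last statement also shows where to look: among graphs with very many automorphisms. The cheapest way to create them is to replace every vertex by a finite clique whose vertices all have the same neighbors outside the clique, and this turns out to be enough.

To state the result, write $x\simeq x'$ if the vertices $x,x'$ of a graph are equal or adjacent. The \emph{strong product} $X\boxtimes Y$ of two graphs has as vertices the pairs $(x,y)$, with $(x,y)\simeq(x',y')$ if and only if $x\simeq x'$ and $y\simeq y'$. Let $K_N$ be the complete graph on $N$ vertices; then $X\boxtimes K_N$ is the graph $X$ with each vertex replaced by a clique as above. If $G$ is a group generated by a finite symmetric set $S$ and $H\le G$ is a finite subgroup, the \emph{coset graph} of $(G,H,S)$ has vertex set $G/H$, and distinct cosets $gH,g'H$ are adjacent if $g^{-1}g'\in HSH$. A coset graph on $G/H$ is such a graph for some choice of $S$. The only external input for the construction is the following theorem. A group has \emph{exponent $p$} if $g^p=1$ for all its elements $g$.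

\begin{theorem}[S.~V.~Ivanov; see {\cite[Theorem 41.2]{Olshanskii}}]\label{thm:ivanov}
For every sufficiently large prime $p$ there is an infinite $2$-generator group of exponent $p$ with exactly $p$ conjugacy classes.
\end{theorem}

\begin{theorem}\label{thm:main}
There is a nice infinite graph that admits both a free transitive action and a rotarily transitive action. Explicitly, let $p\ne r$ be primes to which Theorem~\ref{thm:ivanov} applies, let $Q_p,Q_r$ be the corresponding groups, let $H_p\le Q_p$ and $H_r\le Q_r$ be subgroups of orders $p$ and $r$, and let $X_p,X_r$ be coset graphs on $Q_p/H_p$ and $Q_r/H_r$. Then
\[
X_p\boxtimes X_r\boxtimes K_N,\qquad N=r^{\,p-1}p^{\,r-1},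
\]
is such a graph.
\end{theorem}

The proof starts from a rotarily transitive action with finite stabilizer $H$ on a graph $X$ and lifts it to $X\boxtimes K_N$ in two ways, one free and one rotarily transitive (Section~\ref{sec:two}; Section~\ref{sec:line} shows both lifts on the line). The two lifts impose incompatible conditions on $N$ modulo $|H|$. A product of two graphs whose stabilizers have different prime orders removes the conflict (Section~\ref{sec:matching}). Section~\ref{sec:forced} proves the constraints mentioned above, and Section~\ref{sec:congruence} shows that the conflict for a single prime is not an accident of the method.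

\section{Two lifts on the thickened line}\label{sec:line}

Let $G$ be the automorphism group of the line, with elements $g\colon n\mapsto\varepsilon n+c$, where $\varepsilon=\pm1$ is the sign of $g$ and $c\in\mathbb Z$. The stabilizer of $0$ is $H=\{n\mapsto\pm n\}$, of order $2$. For a finite set $F$, the graph $\mathbb Z\boxtimes K_{|F|}$ has vertex set $\mathbb Z\times F$, with $(n,a)\simeq(n',a')$ if and only if $|n-n'|\le1$. Adjacency ignores the second coordinate. Hence every permutation of $\mathbb Z\times F$ that moves the fibers $\{n\}\times F$ according to some $g\in G$ is an automorphism, whatever it does inside the fibers.

\emph{Destroying fixed points.} Take $F=\{1,-1\}$ and let $g$ send $(n,\eta)$ to $(\varepsilon n+c,\varepsilon\eta)$. Signs multiply under composition, so this is an action of $G$. If $g$ fixes $(n,\eta)$, then $\varepsilon=1$ and then $c=0$, so the action is free. The element with sign $\eta$ and constant $c$ sends $(0,1)$ to $(c,\eta)$, so it is transitive. The reflection that fixed the vertex $0$ now exchanges the two vertices above it. The fiber is a copy of $H$.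

\emph{Keeping fixed points.} Take $F=\mathbb F_3$ and let $g$ send $(n,v)$ to $(gn,\varepsilon v)$. This action keeps all fixed points, since it preserves $\mathbb Z\times\{0\}$, but for the same reason it is not transitive. To make it transitive we add translations in the fibers: for a finitely supported function $w\colon\mathbb Z\to\mathbb F_3$ let
\[
\varphi_{w,g}(n,v)=\bigl(gn,\ \varepsilon v+w(gn)\bigr).
\]
These maps form a transitive group (this is the case $V=\mathbb F_3$ of Proposition~\ref{prop:rotary}), and $\varphi_{w,g}$ fixes a vertex whenever $g$ does. If $g=1$, then $\varphi_{w,g}$ fixes every vertex above a point outside the support of $w$. If $g$ is the reflection $n\mapsto2c-n$, then on the fiber above $c$ it acts by $v\mapsto -v+b$ with $b=w(c)$: for $b=0$ this fixes $0$, for $b=1$ it exchanges $0,1$ and fixes $2$, and for $b=2$ it exchanges $0,2$ and fixes $1$. With $\mathbb F_2$ in place of $\mathbb F_3$ this fails: the map $v\mapsto -v+1=v+1$ has no fixed point, and all other fibers are moved by the reflection.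

\emph{The conflict and its resolution.} The first lift extends to fibers of even size, by adding a direct factor that acts freely and transitively on a third coordinate. The second lift needs an abelian group in which $v\mapsto-v$ fixes only $0$, and such a group has odd order. So the two lifts never live on the same graph. Now suppose that a second graph has stabilizers of order $3$, and let them act on $\mathbb F_4=\{0,1,\omega,\omega^2\}$ by multiplication by powers of $\omega$, where $\omega^2+\omega+1=0$. The map $v\mapsto\omega v+b$ fixes $\omega b$ because $\omega^2b+b=\omega b$, and $v\mapsto\omega^2v+b$ fixes $\omega^2b$ because $\omega b+b=\omega^2b$. On the product of the two graphs, the stabilizers have order $2\cdot3=6$, and the lift that keeps fixed points has fibers of size $3\cdot4=12$. Since $6$ divides $12$, the free lift fits on the same graph. This is the number $r^{p-1}p^{r-1}$ for $p=2$, $r=3$.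

What the line lacks is a transitive group in which every element fixes a vertex to begin with. Ivanov's groups supply this for large primes.

\section{Coset graphs, products and thickenings}\label{sec:graphs}

\begin{lemma}\label{lem:coset}
Let $G$ be an infinite group generated by a finite symmetric set $S$, and let $H\le G$ be finite. The coset graph $X$ of $(G,H,S)$ is well defined, nice and infinite, and $G$ acts on it transitively by left multiplication.
\end{lemma}

\begin{proof}
Replacing $g,g'$ by $gh,g'h'$ with $h,h'\in H$ replaces $g^{-1}g'$ by $h^{-1}g^{-1}g'h'$, and $HSH$ is invariant under multiplication by $H$ on both sides; so adjacency does not depend on representatives. It is symmetric because $(HSH)^{-1}=HS^{-1}H=HSH$, and it is invariant under left multiplication by $k\in G$ because $(kg)^{-1}(kg')=g^{-1}g'$. If $g^{-1}g'=hsh'$, then $g'H=ghsH$, so $gH$ has at most $|H||S|$ neighbors. If $g=s_1\cdots s_n$ with $s_j\in S$, then consecutive terms of $H,\ s_1H,\ s_1s_2H,\ \dots,\ gH$ are equal or adjacent, so $X$ is connected. Finally $G/H$ is infinite because $G$ is infinite and $H$ is finite.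
\end{proof}

In an iterated strong product, two tuples satisfy $\simeq$ exactly when all their coordinates do. Hence $\boxtimes$ is associative and commutative up to isomorphism, and $K_M\boxtimes K_N\cong K_{MN}$. A strong product of two nice graphs is nice: the set of vertices $\simeq(x,y)$ is the product of two finite sets, and any two vertices are joined by a path that changes first one coordinate and then the other. If $L_i$ acts on $Y_i$ for $i=1,2$, then $L_1\times L_2$ acts on $Y_1\boxtimes Y_2$ coordinatewise.

The two lifts will be defined on sets that come with a map to $G/H$ but without a natural product structure. The next lemma identifies the resulting graphs.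

\begin{lemma}\label{lem:thick}
Let $X$ be a graph, and let $\pi$ be a map from a set $E$ to the vertex set of $X$ all of whose fibers have $N\ge1$ elements. Make $E$ a graph by declaring $e\simeq e'$ if and only if $\pi(e)\simeq\pi(e')$. Then $E\cong X\boxtimes K_N$. Moreover, if $\varphi$ is a permutation of $E$ that covers an automorphism $\alpha$ of $X$, meaning $\pi\varphi=\alpha\pi$, then $\varphi$ is an automorphism of $E$.
\end{lemma}

\begin{proof}
Number each fiber by $1,\dots,N$ and send $e$ to the pair formed by $\pi(e)$ and the number of $e$. This is an isomorphism onto $X\boxtimes K_N$, since any two vertices of $K_N$ satisfy $\simeq$. For the second claim, $\varphi e\simeq\varphi e'$ means $\alpha\pi(e)\simeq\alpha\pi(e')$, which is equivalent to $\pi(e)\simeq\pi(e')$.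
\end{proof}

\section{The two lifts in general}\label{sec:two}

In this section $G$ is a group, $H\le G$ is a finite subgroup, and $X$ is any $G$-invariant graph on $G/H$, that is, a graph with vertex set $G/H$ on which left multiplication acts by automorphisms.

\subsection*{The free lift}

The group $G$ is itself a set over $G/H$ with fibers of size $|H|$, and it acts freely and transitively on itself. An auxiliary finite group enlarges the fibers.

\begin{proposition}\label{prop:free}
For every finite group $C$, the group $G\times C$ acts freely and transitively on $X\boxtimes K_{|H||C|}$.
\end{proposition}

\begin{proof}
Let $E=G\times C$ and $\pi(g,c)=gH$. The fiber over $gH$ is the set $gH\times C$, of size $|H||C|$, so by Lemma~\ref{lem:thick} the graph on $E$ is isomorphic to $X\boxtimes K_{|H||C|}$. Left multiplication by $(k,d)\in G\times C$ covers the automorphism $k$ of $X$, so it is an automorphism of $E$. The action of a group on itself by left multiplication is free and transitive.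
\end{proof}

\subsection*{The rotary lift}

Let $H$ act by automorphisms on a finite abelian group $V$. We call the action \emph{fixed-point-free} if no element of $H\setminus\{1\}$ fixes a non-zero element of $V$. For $h\in H\setminus\{1\}$ the endomorphism $v\mapsto v-hv$ of $V$ then has trivial kernel, and an injective map from a finite set to itself is onto. So
\begin{equation}\label{eq:affine}
\text{for } h\in H\setminus\{1\} \text{ and } b\in V, \text{ the map } v\mapsto hv+b \text{ has a fixed point in } V.
\end{equation}

On the line, the whole group $G$ acted on $\mathbb F_3$ through the sign. In general only $H$ acts on $V$, and for Ivanov's groups the action does not extend to $G$ (Remark~\ref{rem:simple}). We therefore let the fiber vary: over each vertex we place a copy of $V$ on which the stabilizer of that vertex acts as $H$ acts on $V$. The set $E$ in the proof below does this.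

\begin{proposition}\label{prop:rotary}
Suppose that $G/H$ is infinite and that $H$ acts fixed-point-freely on a finite abelian group $V$. Then there are a group $L$, a surjective homomorphism $\phi\colon L\to G$ and a transitive action of $L$ on $X\boxtimes K_{|V|}$ such that each $\ell\in L$ permutes the fibers over the vertices of $X$ as $\phi(\ell)$ permutes these vertices, and:
\begin{itemize}
\item[(i)] $\ell\in L$ fixes a vertex of $X\boxtimes K_{|V|}$ whenever $\phi(\ell)$ is conjugate into $H$;
\item[(ii)] if $G$ is finitely generated, so is $L$; if $G$ is a torsion group, so is $L$.
\end{itemize}
In particular, if every element of $G$ is conjugate into $H$, then the action of $L$ is rotarily transitive and $L$ is a torsion group.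
\end{proposition}

\begin{proof}
\emph{The set $E$.} Let $H$ act on $G\times V$ by $h\cdot(g,v)=(gh^{-1},hv)$, let $E$ be the set of orbits, and write $[g,v]$ for the orbit of $(g,v)$. Thus
\[
[gh,v]=[g,hv]\qquad(h\in H).
\]
Let $\pi([g,v])=gH$ and $E_x=\pi^{-1}(x)$. For fixed $g$ the map $v\mapsto[g,v]$ is a bijection from $V$ onto $E_{gH}$. It is onto because $[gh,v]=[g,hv]$, and it is injective because $(g,v')=(gh^{-1},hv)$ forces $h=1$. Define $[g,v]+[g,v']=[g,v+v']$. Computing with the representative $gh$ instead gives $[gh,u]+[gh,u']=[gh,u+u']=[g,hu+hu']$, which is the sum of $[g,hu]$ and $[g,hu']$ computed with $g$. So each $E_x$ is an abelian group isomorphic to $V$. The group $G$ acts on $E$ by $k[g,v]=[kg,v]$, and $k$ maps $E_x$ isomorphically onto $E_{kx}$. We give $E$ the graph structure of Lemma~\ref{lem:thick}, so that $E\cong X\boxtimes K_{|V|}$ with the sets $E_x$ as fibers.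

\emph{The group $L$.} The action of $G$ preserves the set of zeros of the fibers, so we add translations. Let $W$ be the group, under pointwise addition, of maps $w$ that assign to each $x\in G/H$ an element $w(x)\in E_x$, with $w(x)=0$ for all but finitely many $x$. For $w\in W$ let $t_w(e)=e+w(\pi(e))$, the sum being taken in the fiber of $e$; then $t_wt_{w'}=t_{w+w'}$. The group $G$ acts on $W$ by automorphisms through $(k\cdot w)(x)=k\,w(k^{-1}x)$. For $e\in E_x$ we have $k^{-1}e\in E_{k^{-1}x}$, and $k$ is additive on this fiber, so
\[
k\,t_w\,k^{-1}e=k\bigl(k^{-1}e+w(k^{-1}x)\bigr)=e+(k\cdot w)(x)=t_{k\cdot w}(e).
\]
Let $L=W\rtimes G$, with product $(w,k)(w',k')=(w+k\cdot w',kk')$, and let $\phi(w,k)=k$. The identity $t_wk\,t_{w'}k'=t_wt_{k\cdot w'}\,kk'$ shows that $(w,k)\mapsto t_wk$ is an action of $L$ on the set $E$. The permutation $t_wk$ covers the automorphism $k$ of $X$, so by Lemma~\ref{lem:thick} it is an automorphism of $E$.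

\emph{Transitivity.} The group $G$ permutes the fibers transitively. If $e,e'\in E_x$, the map $w$ with $w(x)=e'-e$ and $w=0$ elsewhere satisfies $t_w(e)=e'$.

\emph{Proof of (i).} Let $(w,k)\in L$ with $k$ conjugate into $H$. If $k=1$, then since $w$ has finite support and $G/H$ is infinite, there is $x$ with $w(x)=0$, and $t_w$ fixes every point of $E_x$. If $k\ne1$, write $k=ghg^{-1}$ with $h\in H\setminus\{1\}$, and write $w(gH)=[g,b]$. Then $k[g,v]=[gh,v]=[g,hv]$, hence
\[
t_wk\,[g,v]=[g,hv+b].
\]
By \eqref{eq:affine} there is $v$ with $hv+b=v$, and $[g,v]$ is a fixed vertex.

\emph{Proof of (ii).} Every $w\in W$ is a finite sum of maps supported at a single point. A map supported at $gH$ equals $g\cdot w_0$ with $w_0$ supported at the coset $H$, because $g$ maps $E_H$ onto $E_{gH}$, and $(g\cdot w_0,1)=(0,g)(w_0,1)(0,g)^{-1}$. So $L$ is generated by $G$ and the $|V|$ elements $(w_0,1)$. If $k^n=1$, then $(w,k)^n$ lies in $W$, and every element of $W$ has order dividing $|V|$; so $(w,k)$ has finite order.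

For the last statement, note that an element conjugate into the finite group $H$ has finite order.
\end{proof}

The two cases in (i) use different hypotheses. The case $k=1$ uses finite support and the infinitude of $G/H$: a translation $t_w$ with $w$ nowhere zero has no fixed point. The case $k\ne1$ uses the fixed-point-free action: if $v\mapsto v-hv$ misses some $b$, then $v\mapsto hv+b$ has no fixed point, as happened for $\mathbb F_2$ in Section~\ref{sec:line}.

\section{Matching the fiber sizes}\label{sec:matching}

The free lift lives on $X\boxtimes K_N$ for $N$ a multiple of $|H|$. In the rotary lift, $H$ permutes $V\setminus\{0\}$ in orbits of size $|H|$, so $N=|V|\equiv1\pmod{|H|}$. Products resolve this conflict, because a product of rotarily transitive actions is rotarily transitive, while the free lift only sees the product of the stabilizer orders.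

\begin{theorem}\label{thm:criterion}
Let $n\ge1$. For $i=1,\dots,n$ let $G_i$ be an infinite finitely generated group and $H_i\le G_i$ a finite subgroup such that every element of $G_i$ is conjugate into $H_i$. Let $V_i$ be a finite-dimensional vector space over a finite field with a linear action of $H_i$ such that no non-identity element of $H_i$ fixes a non-zero vector. If $\prod_i|H_i|$ divides $N=\prod_i|V_i|$, then for any coset graphs $X_i$ on $G_i/H_i$ the nice infinite graph
\[
Y=X_1\boxtimes\dots\boxtimes X_n\boxtimes K_N
\]
has both a free transitive action and a rotarily transitive action. The rotarily transitive action can be taken to be by a finitely generated torsion group.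
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:coset} each $X_i$ is nice and infinite, so $Y$ is nice and infinite.

For the rotarily transitive action, distribute the clique among the factors:
\[
Y\cong(X_1\boxtimes K_{|V_1|})\boxtimes\dots\boxtimes(X_n\boxtimes K_{|V_n|}).
\]
Proposition~\ref{prop:rotary}, applied to the additive group of $V_i$, gives a rotarily transitive action of a finitely generated torsion group $L_i$ on $X_i\boxtimes K_{|V_i|}$. The group $L_1\times\dots\times L_n$ is finitely generated and torsion, and it acts transitively on the product. If $\ell_i\in L_i$ fixes $y_i$ for each $i$, then $(\ell_1,\dots,\ell_n)$ fixes $(y_1,\dots,y_n)$. So every element fixes a vertex.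

For the free action, keep the clique whole. Let $G=\prod_iG_i$ and $H=\prod_iH_i$. The map $(g_1,\dots,g_n)H\mapsto(g_1H_1,\dots,g_nH_n)$ is a $G$-equivariant bijection from $G/H$ onto $\prod_iG_i/H_i$, so $X=X_1\boxtimes\dots\boxtimes X_n$ is a $G$-invariant graph on $G/H$. Since $|H|$ divides $N$, there is a cyclic group $C$ of order $N/|H|$, and by Proposition~\ref{prop:free} the group $G\times C$ acts freely and transitively on $X\boxtimes K_{|H||C|}=Y$.
\end{proof}

\begin{remark}\label{rem:one}
The theorem has content only for $n\ge2$. For $n=1$ the order $|H_1|$ divides both $|V_1|-1$ and $|V_1|$, so $H_1=1$; then every element of $G_1$ is conjugate to $1$, which is impossible for an infinite group.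
\end{remark}

It remains to find the groups $G_i$. The following lemma shows that in Ivanov's groups a single cyclic subgroup meets all conjugacy classes.

\begin{lemma}\label{lem:classes}
Let $p$ be a prime, let $Q$ be a non-trivial group of exponent $p$ with exactly $p$ conjugacy classes, and let $1\ne a\in Q$. Then the elements $1,a,\dots,a^{p-1}$ are pairwise non-conjugate, and every element of $Q$ is conjugate into $\langle a\rangle\cong\mathbb Z/p$.
\end{lemma}

\begin{proof}
The element $a$ has order $p$, and $1$ is conjugate only to itself. Suppose $ta^it^{-1}=a^j$ with $1\le i,j\le p-1$. Both $a^i$ and $a^j$ generate $\langle a\rangle$, so conjugation by $t$ restricts to an automorphism of $\langle a\rangle$. Its order divides $|\mathrm{Aut}(\mathbb Z/p)|=p-1$, and it divides $p$ because $t^p=1$. So the automorphism is trivial and $a^j=a^i$. The $p$ powers of $a$ thus lie in $p$ different conjugacy classes, and there are no other classes.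
\end{proof}

By \eqref{eq:fix} and Lemmas~\ref{lem:coset} and \ref{lem:classes}, the coset graphs $X_p$ and $X_r$ of Theorem~\ref{thm:main} are already nice infinite rotarily transitive graphs.

\begin{remark}\label{rem:simple}
A group $Q$ as in Lemma~\ref{lem:classes} is simple: a non-trivial normal subgroup contains some $a\neq1$, hence all conjugates of $\langle a\rangle$, hence $Q$. If $Q$ is infinite, it therefore acts trivially on every finite set. This is why the fibers in Proposition~\ref{prop:rotary} cannot be replaced by one fixed $G$-module.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A subgroup of prime order is generated by any of its non-identity elements, so by Lemma~\ref{lem:classes} every element of $Q_p$ is conjugate into $H_p$ and every element of $Q_r$ is conjugate into $H_r$.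

We need a fixed-point-free $H_p$-module whose order is divisible by $r$, so we look for $p$-th roots of unity in characteristic $r$. Let $V_1$ be the field with $r^{p-1}$ elements. Its multiplicative group is cyclic of order $r^{p-1}-1$, and $p$ divides this number by Fermat's little theorem, since $p\ne r$. So the multiplicative group has a subgroup of order $p$. Let $H_p$ act on $V_1$ by multiplication through an isomorphism with this subgroup. The action is $\mathbb F_r$-linear, and $\zeta v=v$ with $v\ne0$ forces $\zeta=1$, so no non-identity element fixes a non-zero vector. In the same way, with $p$ and $r$ exchanged, $H_r$ acts on the field $V_2$ with $p^{r-1}$ elements. Finally $|H_p||H_r|=pr$ divides $|V_1||V_2|=r^{p-1}p^{r-1}$. Theorem~\ref{thm:criterion} applies with $n=2$.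
\end{proof}

\begin{remark}
The proof gives infinitely many examples. One may vary $p$ and $r$, and for positive integers $\alpha,\beta$ one may use the fields with $r^{\alpha(p-1)}$ and $p^{\beta(r-1)}$ elements, since $r^{\alpha(p-1)}\equiv1\pmod p$ and $p^{\beta(r-1)}\equiv1\pmod r$. Every vertex of $X\boxtimes K_N$ has degree at least $N-1$, so the degrees of these examples are unbounded.
\end{remark}

\section{What a rotarily transitive action forces}\label{sec:forced}

Let $\Gamma$ be a nice graph and $B(v,\rho)$ the ball of radius $\rho$ about the vertex $v$ in the graph distance; it is finite, and $gB(v,\rho)=B(gv,\rho)$ for $g\in\mathrm{Aut}(\Gamma)$. The \emph{number of ends} of $\Gamma$ is the supremum, over finite sets of edges, of the number of infinite connected components left after deleting these edges; it is at least $1$ when $\Gamma$ is infinite. The graph $\Gamma$ has \emph{polynomial growth} if $|B(v,\rho)|\le c\rho^d$ for some vertex $v$, some constants $c,d$ and all $\rho\ge1$. The image in $\mathrm{Aut}(\Gamma)$ of a rotarily transitive group is again rotarily transitive, and a free action is faithful, so we may work with subgroups of $\mathrm{Aut}(\Gamma)$.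

\begin{theorem}\label{thm:forced}
Let $\Gamma$ be a nice infinite graph, and let $G\le\mathrm{Aut}(\Gamma)$ act rotarily transitively.
\begin{itemize}
\item[(a)] If $R\le\mathrm{Aut}(\Gamma)$ acts freely and transitively, then $R\cap G=1$, and every subgroup $A\le\mathrm{Aut}(\Gamma)$ containing $R$ and $G$ has infinite vertex stabilizers.
\item[(b)] Under the hypotheses of (a), all vertex stabilizers of $\mathrm{Aut}(\Gamma)$ are uncountable. In particular $\Gamma$ is not a Cayley graph with finite (let alone trivial) vertex stabilizers in its full automorphism group.
\item[(c)] $\Gamma$ has exactly one end.
\item[(d)] $\Gamma$ does not have polynomial growth.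
\end{itemize}
\end{theorem}

In the examples of Theorem~\ref{thm:main} the uncountable stabilizers are visible: one may permute each fiber of $X\boxtimes K_N$ independently of the others.

\begin{proof}[Proof of (a)]
An element of $R\cap G$ fixes a vertex because it lies in $G$, and so it is trivial because $R$ acts freely. Suppose that $A$ contains $R$ and $G$ and that a stabilizer $A_v$ is finite. For $a\in A$ there is $s\in R$ with $sv=av$, so $s^{-1}a\in A_v$. Thus $A=RA_v$ and $[A:R]\le|A_v|$. It follows that $[G:R\cap G]\le[A:R]$ is finite. As $R\cap G=1$, the group $G$ is finite, and a finite group cannot be transitive on an infinite set.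
\end{proof}

\begin{proof}[Proof of (b)]
Fix a vertex $v$. By (a) the group $\mathrm{Aut}(\Gamma)_v$ is infinite. Its elements permute each finite ball $B(v,\rho)$, and the balls exhaust $\Gamma$ because $\Gamma$ is connected. So restriction embeds $\mathrm{Aut}(\Gamma)_v$ in the product of the finite groups $\mathrm{Sym}(B(v,\rho))$, $\rho\ge0$, which is a compact Hausdorff group. The image consists of the sequences $(\sigma_\rho)$ in which each $\sigma_\rho$ preserves adjacency and non-adjacency and $\sigma_{\rho+1}$ restricts to $\sigma_\rho$. Each of these conditions involves at most two coordinates, so the image is closed, and $\mathrm{Aut}(\Gamma)_v$ is a compact Hausdorff group. By the Baire category theorem, a non-empty compact Hausdorff space is not a countable union of closed sets with empty interior. If $\mathrm{Aut}(\Gamma)_v$ were countable, one of its points would therefore be isolated; by translation all points would be isolated, and a compact discrete space is finite. This contradicts (a).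
\end{proof}

For (c), let $U^*$ denote the complement of a set $U$ of vertices and $\delta U$ the set of edges with one endpoint in $U$ and one in $U^*$. On the line, a translation maps a half-line strictly into itself, and this is incompatible with a fixed vertex. We want to find such an element in any graph with more than one end. The difficulty is that the translates of an arbitrary cut may cross each other; the following theorem provides a cut whose translates do not.

\begin{theorem}[Dunwoody \cite{Dunwoody}]\label{thm:dunwoody}
Let $\Gamma$ be a nice graph with more than one end. Then there is a set $U$ of vertices with $\delta U$ finite and $U$, $U^*$ infinite such that for every $g\in\mathrm{Aut}(\Gamma)$ one of the inclusions $U\subseteq gU$, $U\subseteq gU^*$, $U^*\subseteq gU$, $U^*\subseteq gU^*$ holds.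
\end{theorem}

\begin{proof}[Proof of (c)]
Suppose that $\Gamma$ has more than one end, and take $U$ as in Theorem~\ref{thm:dunwoody}. Let $T$ be the finite set of endpoints of edges of $\delta U$; it is non-empty because $\Gamma$ is connected. Fix $u\in T$ and $\rho$ with $T\subseteq B(u,\rho)$.

\emph{Some element of $G$ maps $U$ properly into itself.} The idea is to move the cut deep into one of its sides. Only finitely many vertices lie within distance $\rho$ of $T$, and $U$ is infinite, so by transitivity there is $g\in G$ with $gu\in U$ and $B(gu,\rho)\cap T=\emptyset$. Each vertex of $B(gu,\rho)$ is joined to $gu$ by a shortest path, which stays in the ball and so uses no edge of $\delta U$. Hence $B(gu,\rho)\subseteq U$, and $gT\subseteq U$. An edge of $\delta(gU)=g\,\delta U$ has one endpoint in $gU$ and one in $gU^*$, and both lie in $gT$. So $U$ meets both $gU$ and $gU^*$. This excludes $U\subseteq gU$ and $U\subseteq gU^*$. Taking complements in the two remaining inclusions, we get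
\[
gU^*\subsetneq U\qquad\text{or}\qquad gU\subsetneq U,
\]
and the inclusion is strict because $U$ meets both $gU$ and $gU^*$. The properties of $U$ are symmetric in $U$ and $U^*$, and $\delta U^*=\delta U$, so the same argument gives $g'\in G$ with
\[
g'U\subsetneq U^*\qquad\text{or}\qquad g'U^*\subsetneq U^*.
\]
If $gU\subsetneq U$, we are done. If $g'U^*\subsetneq U^*$, then $U\subsetneq g'U$, so $g'^{-1}U\subsetneq U$. In the remaining case $gg'U\subsetneq gU^*\subsetneq U$.

\emph{Such an element fixes no vertex.} Let $k\in G$ satisfy $kU\subsetneq U$. Then $U\supsetneq kU\supsetneq k^2U\supsetneq\cdots$, so the sets $k^jU$, $j\ge0$, are pairwise distinct. Since $G$ is rotarily transitive, $k$ fixes a vertex $v$. Choose $\rho'$ with $T\subseteq B(v,\rho')$. Then all edges of $\delta(k^jU)=k^j\delta U$ have their endpoints in $k^jB(v,\rho')=B(v,\rho')$, so the boundaries $\delta(k^jU)$ take only finitely many values. If two sets $U_1,U_2$ have the same boundary, then no edge joins their symmetric difference to its complement, since such an edge would lie in exactly one of $\delta U_1,\delta U_2$; as $\Gamma$ is connected, $U_2=U_1$ or $U_2=U_1^*$. So there are only finitely many sets $k^jU$, a contradiction.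

Thus $\Gamma$ has at most one end, and being infinite it has exactly one.
\end{proof}

For (d) the plan is to find an element of infinite order in a group with finite stabilizers, where it cannot fix a vertex. Neither $G$ nor $\mathrm{Aut}(\Gamma)$ need have finite stabilizers, so we pass to a quotient graph. For a partition $\mathcal P$ of the vertex set, $\Gamma/\mathcal P$ is the graph whose vertices are the blocks, two distinct blocks being adjacent if some edge of $\Gamma$ joins them. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index.

\begin{theorem}[Trofimov \cite{Trofimov}]\label{thm:trofimov}
Let $\Gamma$ be a nice graph of polynomial growth on which $\mathrm{Aut}(\Gamma)$ acts transitively. Then there is an $\mathrm{Aut}(\Gamma)$-invariant partition $\mathcal P$ of the vertex set into finite blocks such that $\mathrm{Aut}(\Gamma/\mathcal P)$ is finitely generated, is virtually nilpotent, and has finite vertex stabilizers.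
\end{theorem}

\begin{proof}[Proof of (d)]
Suppose that $\Gamma$ has polynomial growth and take $\mathcal P$ as in Theorem~\ref{thm:trofimov}. Let $\bar G$ be the image of $G$ in $\mathrm{Aut}(\Gamma/\mathcal P)$. The blocks are finite, so there are infinitely many of them, and $\bar G$ permutes them transitively. Hence $\bar G$ is infinite.

We claim that $\bar G$ contains an element of infinite order. Let $J$ be a nilpotent subgroup of finite index in $\mathrm{Aut}(\Gamma/\mathcal P)$. Then $\bar G\cap J$ has finite index in $\bar G$ and is infinite. We use two textbook facts: a subgroup of finite index in a finitely generated group is finitely generated, and a finitely generated nilpotent group has a finite subnormal series with cyclic factors. Intersecting such a series of $J$ with $\bar G\cap J$ gives a finite series with cyclic factors. If $\bar G\cap J$ were a torsion group, these factors would be cyclic torsion groups, hence finite, and $\bar G\cap J$ would be finite. This proves the claim.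

Let $\bar g\in\bar G$ have infinite order, and let $g\in G$ be a preimage. Then $g$ fixes a vertex, so $\bar g$ fixes the block containing it. The stabilizer of this block in $\mathrm{Aut}(\Gamma/\mathcal P)$ contains the infinite group $\langle\bar g\rangle$, contrary to Theorem~\ref{thm:trofimov}.
\end{proof}

\section{A congruence for the fiber size}\label{sec:congruence}

Remark~\ref{rem:one} shows that the particular lift of Proposition~\ref{prop:rotary} cannot share a graph with the free lift when there is only one factor. One may ask whether a cleverer rotarily transitive lift to $X\boxtimes K_N$ could have $N$ divisible by $|H|$. For stabilizers of prime order with a single fixed vertex, it cannot.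

\begin{proposition}\label{prop:congruence}
Let $p$ be a prime, and let $G$ act rotarily transitively on a nice infinite graph $X$. Suppose that the stabilizer $H=G_x$ of a vertex $x$ has order $p$ and that some $h\in H\setminus\{1\}$ fixes only $x$. Suppose that $L$ acts rotarily transitively on $X\boxtimes K_N$, preserving the partition into fibers $\{y\}\times K_N$ and inducing on $X$ exactly the action of $G$ via a surjection $\phi\colon L\to G$. Then $N\equiv1\pmod p$.
\end{proposition}

\begin{proof}
The aim is to find a permutation of $p$-power order of the fiber $F$ over $x$ with exactly one fixed point. Let $L_F=\phi^{-1}(H)$, the subgroup of elements that preserve $F$, and let $L_0=\ker\phi\le L_F$, so that $L_F/L_0\cong H\cong\mathbb Z/p$. Let $P$ and $M$ be the images of $L_F$ and $L_0$ in $\mathrm{Sym}(F)$. Then $M$ is normal in $P$ and $P/M$ is a quotient of $L_F/L_0$. The group $P$ is transitive on $F$, because an element of $L$ that maps one point of $F$ to another preserves $F$.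

\emph{Every $\ell\in L_F\setminus L_0$ has a fixed point in $F$.} The element $\phi(\ell)\ne1$ generates $H$, so $h$ is a power of it, and a vertex fixed by $\phi(\ell)$ is fixed by $h$. Thus $\phi(\ell)$ fixes only $x$. Since $L$ is rotarily transitive, $\ell$ fixes a vertex, say in the fiber over $y$. Then $\phi(\ell)$ fixes $y$, so $y=x$.

\emph{$M$ is transitive on $F$.} As $M$ is normal in the transitive group $P$, the group $L_F/L_0$ of order $p$ permutes the $M$-orbits transitively. If there were more than one orbit, there would be $p$ of them, and each non-identity element of $L_F/L_0$ would move every orbit to a different one. An element of $L_F\setminus L_0$ would then have no fixed point in $F$, contrary to the previous step.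

\emph{An element of $p$-power order.} Choose $\ell_1\in L_F$ with $\phi(\ell_1)=h$, and write the order of its image in $P$ as $p^sm$ with $p\nmid m$. Let $\ell=\ell_1^m$, with image $\sigma\in P$. Then $\sigma$ has order $p^s$, and $\phi(\ell)=h^m\ne1$, so $\ell L_0\subseteq L_F\setminus L_0$.

\emph{Counting.} Each element of the coset $\sigma M$ is the image of an element of $\ell L_0$, so it has at least one fixed point in $F$. By Lemma~\ref{lem:average} the elements of $\sigma M$ have on average exactly one fixed point. Hence each has exactly one, and in particular $\sigma$ does. All other orbits of $\langle\sigma\rangle$ on $F$ have size a positive power of $p$, so $N=|F|\equiv1\pmod p$.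
\end{proof}

The hypothesis on $h$ is used only to force the fixed vertex of $\ell$ into the fiber $F$. For a group $Q$ as in Lemma~\ref{lem:classes} acting on $Q/\langle a\rangle$, it has a purely algebraic form: by \eqref{eq:fix} and the non-conjugacy of the powers of $a$, the element $a$ fixes $g\langle a\rangle$ exactly when $g$ commutes with $a$, so the hypothesis says that the centralizer of $a$ is $\langle a\rangle$.

Many values $N\equiv1\pmod p$ do occur. Let $N=q_1\cdots q_d$ be a product of prime powers with each $q_j\equiv1\pmod p$. Each field $\mathbb F_{q_j}$ contains a group of $p$-th roots of unity of order $p$, through which $H$ acts by multiplication. On $V=\mathbb F_{q_1}\oplus\dots\oplus\mathbb F_{q_d}$ a non-identity element of $H$ fixes a vector only if it fixes each coordinate, so the action is fixed-point-free. Proposition~\ref{prop:rotary} then gives an action of a group $L$ on $X\boxtimes K_N$ with all the properties assumed in Proposition~\ref{prop:congruence}.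

The free lift of Proposition~\ref{prop:free} with $|H|=p$ needs $p\mid N$, which the congruence excludes. Theorem~\ref{thm:main} avoids the obstruction by using two primes: the fiber over $X_p$ supplies the factor $r$, and the fiber over $X_r$ supplies the factor $p$.

\begin{thebibliography}{9}

\bibitem{Dunwoody}
Dunwoody, \emph{Cutting up graphs}, Combinatorica \textbf{2} (1982), 15--23.

\bibitem{Martineau}
S\'ebastien Martineau, \emph{On rotarily transitive graphs}, arXiv:1605.06054 (2016).

\bibitem{Olshanskii}
A.~Yu.~Ol'shanskii, \emph{Geometry of Defining Relations in Groups}, Kluwer, 1991.

\bibitem{Trofimov}
Trofimov, \emph{Graphs with polynomial growth}, Math. USSR Sb. \textbf{51} (1985), 405--417.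

\end{thebibliography}
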